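# Multiplicity and Loewy length of parameter ideals in regular local rings

## The multiplicity of a parameter ideal is at most $\big(\tfrac{d+\ell\ell(J)-1}{d}\big)^d$

**Theorem 1.** Let $(R,\mathfrak m)$ be a regular local ring of dimension $d\ge 1$ and let $J\subseteq\mathfrak m$ be an ideal generated by a system of parameters. Then
$$\operatorname e(J)\le\Big(\frac{d+\ell\ell(J)-1}{d}\Big)^d .$$

There is no hypothesis on the characteristic: the ring may have equal characteristic $p$, equal characteristic $0$, or mixed characteristic.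

Let us unpack the terms. A system of parameters (sop) is a set of $d$ elements generating an $\mathfrak m$-primary ideal. The *Loewy length* $\ell\ell(J)$ is the smallest integer $n$ with $\mathfrak m^n\subseteq J$. For instance, for $J=(x^2,y^2)$ in $k[[x,y]]$ we have $xy\notin J$ and $\mathfrak m^3\subseteq J$, so $\ell\ell(J)=3$. The Hilbert–Samuel multiplicity is $\operatorname e(J)=\lim_k d!\,\ell(R/J^k)/k^d$, where $\ell$ is length. A regular local ring is a Cohen–Macaulay domain; hence a sop is a regular sequence in any order, and $\operatorname e(J)=\ell(R/J)$. So the theorem compares two invariants of the artinian ring $R/J$: its length and its Loewy length.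

Throughout I write
$$n=\ell\ell(J)\ge1,\qquad c=n+d-1,$$
so the claim is $\operatorname e(J)\le(c/d)^d$. The number $c$ has a meaning. The inequality is a conjecture in the paper of Hailong Dao and Ilya Smirnov, "The multiplicity and the number of generators of an integrally closed ideal", arXiv:1703.09427 (2017), where it is stated as
$$\operatorname e(J)\le\Big(\frac{\operatorname c^J(\mathfrak m)}d\Big)^d=\Big(\frac{d+\ell\ell(J)-1}d\Big)^d .$$
Here, in characteristic $p>0$ and for $J=(x_1,\dots,x_d)$, the F-threshold is $\operatorname c^J(\mathfrak a)=\lim_e p^{-e}\min\{N:\mathfrak a^N\subseteq(x_1^{p^e},\dots,x_d^{p^e})\}$. The middle term exists only in characteristic $p$, where it equals the right-hand side; we check this equality when we come to Frobenius. The right-hand side makes sense always, and Theorem 1 is about it.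

Conventions: $\mathbb N=\{0,1,\dots\}$; "nzd" means nonzerodivisor, and $g$ is a nzd on a module $E$ if multiplication by $g$ on $E$ is injective ($E=0$ is allowed); "complete" means complete and separated.

## Dimension one, powers of variables, and a cusp

*Dimension one.* Here $R$ is a discrete valuation ring and $J=(x^a)$ for a uniformizer $x$. Both $\operatorname e(J)$ and $\ell\ell(J)$ equal $a$, and the theorem is an equality.

*Powers of a regular sop.* Let $J=(x_1^{a_1},\dots,x_d^{a_d})$. Then $\operatorname e(J)=\prod a_i$. A monomial lies outside $J$ exactly if its $i$-th exponent is at most $a_i-1$ for all $i$, so $\ell\ell(J)=\sum(a_i-1)+1$ and $c=\sum a_i$. The theorem reads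
$$\prod a_i\le\Big(\frac{\sum a_i}d\Big)^d,$$
which is the AM–GM inequality. For $a_1=\dots=a_d=a$ it is an equality, so the bound is sharp.

*A cusp.* Let $R=k[[x,y]]$ and $J=(F_1,F_2)$ with $F_1=y^2-x^3$, $F_2=xy$. The ring $B=R/(F_1)$ is $k[[t^2,t^3]]$ with $x=t^2$, $y=t^3$, and $F_2$ becomes $t^5$. The length of $B/t^5B$ is $5$ (it agrees with that of $k[[t]]/t^5$; the general reason is recalled below). So $\operatorname e(J)=5$. Next, $y^3=yF_1+x^2F_2\in J$ and $x^4=-xF_1+yF_2\in J$, so $R/J$ is spanned by the five elements $1,x,x^2,x^3,y$, which are therefore independent. Hence $x^3\notin J$, while $\mathfrak m^4\subseteq J$. So $n=4$, $c=5$, and the theorem says $5\le 25/4$.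

*Parameter ideals are needed.* For $I=\mathfrak m^n$ with $d,n\ge2$ we have $\operatorname e(I)=n^d$ and $\ell\ell(I)=n$, and $n>(n+d-1)/d$ because $(n-1)(d-1)>0$. So the inequality fails, and a proof has to use that $J$ has only $d$ generators.

## Comparing lengths with powers of $\mathfrak m$ loses a factor $d^d/d!$

The first thing to try is to count lengths. From $\mathfrak m^n\subseteq J$ we get
$$\operatorname e(J)=\ell(R/J)\le\ell(R/\mathfrak m^n)=\binom{n+d-1}d .$$
For $d=2$ this is $n(n+1)/2$, larger than the desired $(n+1)^2/4$ as soon as $n\ge2$. For large $n$ it is too large by a factor close to $d^d/d!$. It had to fail, since it does not use the number of generators.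

In characteristic $p$ one can bring in the generators. With $q=p^e$ and $J^{[q]}=(F_1^q,\dots,F_d^q)$ we shall see that $\mathfrak m^{qc}\subseteq J^{[q]}$, and $\ell(R/J^{[q]})=q^d\operatorname e(J)$. So $q^d\operatorname e(J)\le\binom{qc+d-1}d$, and $q\to\infty$ gives
$$\operatorname e(J)\le\frac{c^d}{d!} .$$
Now $c$ has appeared, but the constant is again off by the factor $d^d/d!$. The loss is visible for $J=\mathfrak m=(x_1,\dots,x_d)$: the monomials outside $J^{[q]}$ fill the box $[0,q)^d$, the monomials outside $\mathfrak m^{qd}$ fill the simplex $|\beta|<qd$. The corner of the box lies on the slanted face of the simplex, so the inclusion is as good as possible, but the box occupies only a fraction $d!/d^d$ of the volume. A comparison of lengths cannot see that $J^{[q]}$ is a box.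

AM–GM is exactly the statement that a simplex $\{x\ge0:L(x)<1\}$ containing a box $\prod[0,b_i)$ has volume at least $\frac{d^d}{d!}\prod b_i$. So we should look for coordinates in which $J$ is a box. In general $J$ is not monomial in any coordinates of $R$, so the generators of $J$ have to serve as coordinates themselves. Given $h\in R$, record the order $u_1$ of $h$ along $F_1$, restrict $h/F_1^{u_1}$ to $F_1=0$, record the order $u_2$ along $F_2$, and so on. After $d-1$ divisions we are on the curve $F_1=\dots=F_{d-1}=0$, and on each branch $j$ of it we record the order $w$. In the coordinates $(u,w)$, the ideal $J$ should correspond to the box $u_i<1$, $w<e_j$, where $e_j$ is the order of $F_d$ on the branch. The exponents of elements of $\mathfrak m^N$ do not form a simplex any more, but they form a semigroup, so convexity is available: a hyperplane separates the corner of the box from them. For orders to add under multiplication all the successive quotients must be domains, and we arrange this first.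

## Generic generators of $J$ cut out domains

Completing $R$ changes neither $\ell(R/J)=\operatorname e(J)$ nor $\ell\ell(J)$, so we may start with a complete ring. Let $(S,\mathfrak m_S)$ be a complete regular local ring of dimension $d\ge1$, let $J_S=(G_1,\dots,G_d)\subseteq\mathfrak m_S$ be generated by a sop, and let $g_1,\dots,g_r$ be nonzero generators of $\mathfrak m_SJ_S$. With indeterminates $z_{il}$ put
$$R=S[z_{il}]_{\mathfrak m_SS[z_{il}]},\quad\mathfrak m=\mathfrak m_SR,\quad F_i=G_i+\sum_lz_{il}g_l\ (1\le i\le d),\quad J=(F_1,\dots,F_d)R .$$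
Since $F_i\equiv G_i$ modulo $\mathfrak mJ_SR$, Nakayama gives $J=J_SR$. The ring $R$ is regular local with maximal ideal $\mathfrak m$, flat over $S$, and excellent (it is a localization of a finitely generated algebra over a complete local ring). A regular sop of $S$ is one of $R$. By flatness and $\mathfrak m=\mathfrak m_SR$, $\ell(R/J)=\ell(S/J_S)$ and $\ell\ell(J)=\ell\ell(J_S)$. So *it suffices to prove Theorem 1 for $(R,J)$.*

For $0\le i\le d-1$ let $\mathfrak P_i=(F_1,\dots,F_i)R$ and $R_i=R/\mathfrak P_i$, so $R_0=R$. As $F_1,\dots,F_d$ is a regular sequence, $R_i$ is Cohen–Macaulay of dimension $d-i\ge1$.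

Why generic generators? For $J=(x^a,y^a)$ with $a\ge2$, the ring $k[[x,y]]/(x^a)$ is not a domain, and the order along $x^a$ is not additive: $x^{a-1}$ and $x$ have order $0$, their product has order $1$.

**Lemma 2.** For $0\le i\le d-1$ the ring $R_i$ is a domain, and nonzero elements of $S$ have nonzero image in $R_i$.

*Proof.* Over $S[1/g_j]$ the equations $F_1=\dots=F_i=0$ can be solved for $z_{1j},\dots,z_{ij}$, because $z_{aj}$ occurs only in $F_a$, with coefficient $g_j$. So $S[z]_{g_j}/(F_1,\dots,F_i)$ is a polynomial ring over the domain $S_{g_j}$. Its localization $(R_i)_{g_j}$ is either zero or a domain in which nonzero elements of $S$ remain nonzero.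

Suppose $z\in R_i$ is killed by a power of $g_1$. In each nonzero $(R_i)_{g_j}$ the element $g_1$ is a nonzero element of a domain, so $z$ vanishes in $(R_i)_{g_j}$ for every $j$. Hence $z$ is killed by a power of each $g_j$, thus by a power of the $\mathfrak m$-primary ideal $(g_1,\dots,g_r)R$. Since $\operatorname{depth}R_i\ge1$, $z=0$. So $g_1$ is a nzd on $R_i\ne0$, and $R_i\subseteq(R_i)_{g_1}\ne0$. Both claims follow. $\square$

**The curve and its branches.** Let $B=R_{d-1}$, a one-dimensional excellent local domain. Its normalization $\bar B$ is a finite $B$-module, and $\delta:=\ell_B(\bar B/B)<\infty$. The ring $\bar B$ is a semilocal principal ideal domain. Let $\mathfrak n_j$ be its maximal ideals, $v_j$ the normalized valuations, also regarded as functions on $R$ with value $\infty$ on $\mathfrak P_{d-1}$, and put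
$$g^{(j)}=[\bar B/\mathfrak n_j:R/\mathfrak m],\qquad e_j=v_j(F_d)\ge1 .$$
For $0\ne b\in B$, multiplication by $b$ gives $\ell_B(b\bar B/bB)=\ell_B(\bar B/B)$. Computing $\ell_B(\bar B/bB)$ in two ways gives $\ell(B/bB)=\ell_B(\bar B/b\bar B)=\sum_jg^{(j)}v_j(b)$. Since $R/J=B/F_dB$,
$$\operatorname e(J)=\ell(R/J)=\sum_jg^{(j)}e_j.\tag{1}$$

## Chains of leading coefficients and the semigroups $\Gamma_j$

**Definition.** A *chain of type $(u,w)\in\mathbb N^{d-1}\times\mathbb N$ at $j$* for $h\in R$ is a sequence $h=h_0,h_1,\dots,h_{d-1}$ in $R$ with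
$$h_i\equiv F_{i+1}^{u_{i+1}}h_{i+1}\pmod{\mathfrak P_i}\ (0\le i\le d-2),\qquad h_{d-1}\notin\mathfrak P_{d-1},\qquad v_j(h_{d-1})=w .$$

So $h_{i+1}$ is the leading coefficient of $h_i\in R_i$ along $F_{i+1}$, considered in $R_{i+1}=R_i/F_{i+1}R_i$. For $d=1$ there is no $u$, and a chain is just $h=h_0\neq 0$. Chains multiply termwise, because $\mathfrak P_{d-1}$ is prime, and types add. Hence
$$\Gamma_j=\{(N,u,w)\in\mathbb N\times\mathbb N^{d-1}\times\mathbb N:\text{ some }h\in\mathfrak m^N\text{ has a chain of type }(u,w)\text{ at }j\}$$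
is an additive semigroup containing $0$. We note some elements. First, $(0,\epsilon_i,0)\in\Gamma_j$ for $1\le i\le d-1$, where $\epsilon_i$ is the unit vector: take $h_0=\dots=h_{i-1}=F_i$ and $h_i=\dots=h_{d-1}=1$. Second, the constant chain of an element of $\mathfrak m\setminus\mathfrak P_{d-1}$ shows that $(0,0,w_0)$ and $(1,0,w_0)$ lie in $\Gamma_j$ for some $w_0>0$.

*Example.* Take the cusp flag $F_1=y^2-x^3$, $F_2=xy$ in $k[[x,y]]$. It is not generic, but $R_1=k[[t^2,t^3]]$ is a domain, so the definitions make sense, with one branch and $e=5$. A chain for $h$ is $h=F_1^{u}h_1$ with $F_1\nmid h_1$, and $w$ is the $t$-order of $h_1$. From $x$ we get $(1,0,2)\in\Gamma$, from $F_1$ we get $(2,1,0)\in\Gamma$. Conversely, let $h=F_1^uh_1\in\mathfrak m^N$. The $\mathfrak m$-adic order is a valuation with value $2$ on $F_1$, so $h_1$ has $\mathfrak m$-adic order at least $N-2u$, and $w\ge2(N-2u)$. So every $(N,u,w)\in\Gamma$ satisfies $2u+\frac w2\ge N$. The points $(u,w)/N$ thus lie above the line $2u+\frac w2=1$, and the triangle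 below this line has area $\frac12=\frac1{d!}$. The corner $(1,5)$ of the box, scaled by $1/c=1/5$, is $(\frac15,1)$, and $2\cdot\frac15+\frac12<1$: it lies strictly below the line.

What happens in this example has to be proved in general. Here is the condition:

> $(\star)$ For all $j$, all $(N,u,w)\in\Gamma_j$ and all real $\rho>0$ with $\rho u_i<1$ $(1\le i\le d-1)$ and $\rho w<e_j$, one has $\rho N\le c$.

Its heuristic meaning: the "power $h^\rho$" has exponents $(\rho u,\rho w)$ inside the box of $J$, so it should not lie in $J$; but it has order $\rho N$ at $\mathfrak m$, and order more than $c$ should force it into $J$.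

## Condition $(\star)$ implies the bound: separation and AM–GM

**Proposition 3.** If $(\star)$ holds, then $\operatorname e(J)\le(c/d)^d$.

*Proof.*

**Step 1: cutting $R/\mathfrak m^N$ into pieces on the curve.** The aim is a lower bound for $\ell(R/\mathfrak m^N)$ in terms of exponents. Fix $N$. For $u\in\mathbb N^{d-1}$ put
$$\mathfrak a_0=\mathfrak m^N,\qquad\mathfrak a_{i+1}=(\mathfrak a_i:F_{i+1}^{u_{i+1}})+\mathfrak P_{i+1},\qquad W_N(u)=\mathfrak a_{d-1}/\mathfrak P_{d-1}\subseteq B .$$
The ideal $\mathfrak a_i$ depends on $u_1,\dots,u_i$ and contains $\mathfrak m^N$ and $\mathfrak P_i$. Filter $R/\mathfrak a_i$ by the powers of $F=F_{i+1}$; the filtration is finite as $F^N\in\mathfrak a_i$. The map $r\mapsto F^vr$ gives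
$$R/(FR+(\mathfrak a_i:F^v))\cong(F^vR+\mathfrak a_i)/(F^{v+1}R+\mathfrak a_i),$$
because $F^vr\in F^{v+1}R+\mathfrak a_i$ means $F^v(r-Fr')\in\mathfrak a_i$ for some $r'$. As $\mathfrak P_i\subseteq(\mathfrak a_i:F^v)$, the ideal on the left is $(\mathfrak a_i:F^v)+\mathfrak P_{i+1}$, the ideal $\mathfrak a_{i+1}$ for $u_{i+1}=v$. So $\ell(R/\mathfrak a_i)=\sum_v\ell(R/\mathfrak a_{i+1})$, and iterating,
$$\ell(R/\mathfrak m^N)=\sum_{u\in\mathbb N^{d-1}}\ell(B/W_N(u)) .$$

Every $0\ne b\in W_N(u)$ is the image of the last term of a chain with exponents $u$ of some $h\in\mathfrak m^N$. For $d=1$ this is clear. Otherwise represent $b$ by $h_{d-1}\in(\mathfrak a_{d-2}:F_{d-1}^{u_{d-1}})$. Then $F_{d-1}^{u_{d-1}}h_{d-1}\in\mathfrak a_{d-2}$. If $d-2\ge1$, then $\mathfrak a_{d-2}=(\mathfrak a_{d-3}:F_{d-2}^{u_{d-2}})+\mathfrak P_{d-2}$, so this element is congruent modulo $\mathfrak P_{d-2}$ to some $h_{d-2}\in(\mathfrak a_{d-3}:F_{d-2}^{u_{d-2}})$. Continue down to $h_0=F_1^{u_1}h_1\in\mathfrak m^N$.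

The ideal $W_N(u)$ is nonzero, since it contains the image of $\mathfrak m^N$ in the one-dimensional domain $B$. Put $w_j(N,u)=\min v_j(W_N(u)\setminus0)$. By the previous paragraph, applied to an element attaining the minimum, $(N,u,w_j(N,u))\in\Gamma_j$. Let $\mathfrak k=\{z\in\bar B:v_j(z)\ge w_j(N,u)\text{ for all }j\}$. Then $W_N(u)\subseteq B\cap\mathfrak k$, and $B/(B\cap\mathfrak k)\cong(B+\mathfrak k)/\mathfrak k$, so
$$\ell(B/W_N(u))\ge\ell_B(\bar B/\mathfrak k)-\delta=\sum_jg^{(j)}w_j(N,u)-\delta .$$

**Step 2: convex bodies.** We replace $\Gamma_j$ by a convex set. Let $C_j\subset\mathbb R_{\ge0}^{d+1}$ be the closure of the convex cone generated by $\Gamma_j$, and $P_j=\{x\in\mathbb R^d:(1,x)\in C_j\}$. Then $P_j$ is closed, convex, contained in $\mathbb R^d_{\ge0}$, and nonempty because $(1,0,w_0)\in\Gamma_j$. As $(0,\epsilon_i,0)$ and $(0,0,w_0)$ lie in $\Gamma_j$, we have $P_j+\mathbb R^d_{\ge0}\subseteq P_j$. Moreover: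

If $N\ge1$ and $(u,w)/N\notin P_j$, then $w<w_j(N,u)$. Indeed $(u,w_j(N,u))/N\in P_j$ and $P_j$ is upward closed.

**Step 3: separating the corner of the box.** Let $s>c$. We claim that $x_j:=\frac1s(1,\dots,1,e_j)\notin P_j$. Otherwise $(s,1,\dots,1,e_j)\in C_j$. Choose $t\in(c/s,1)$. The point $(ts,t,\dots,t,te_j)\in C_j$ can be approximated by nonnegative rational combinations of elements of $\Gamma_j$. Clearing denominators and using that $\Gamma_j$ is a semigroup, these are points $\frac1k(N,u,w)$ with $(N,u,w)\in\Gamma_j$, $k\ge1$. Since $ts>c$, $t<1$ and $te_j<e_j$, we can achieve $N/k>c$, $u_i/k<1$, $w/k<e_j$. This contradicts $(\star)$ with $\rho=1/k$.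

So there is a linear form $L$ with $L(x_j)<\inf_{P_j}L$. Its coefficients are $\ge0$, because $L$ is bounded below on the upward closed set $P_j$. Hence $L(x_j)\ge0$, the infimum is positive, and we normalize it to $1$. Increase the coefficients slightly. This keeps $L\ge1$ on $P_j\subseteq\mathbb R^d_{\ge0}$, and it keeps $L(x_j)<1$ if the increase is small. We obtain $L_j=(\lambda_1,\dots,\lambda_{d-1},\mu)$, depending on $j$, with all coefficients positive, $L_j\ge1$ on $P_j$, and $\sum_i\lambda_i+\mu e_j<s$. By AM–GM,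
$$\mu e_j\prod_i\lambda_i<\Big(\frac sd\Big)^d .$$

**Step 4: counting lattice points.** We now bound $\ell(R/\mathfrak m^N)$ from below. If $L_j(u,w)<N$, then $(u,w)/N\notin P_j$, and Step 2 gives $w<w_j(N,u)$. So $w_j(N,u)\ge\#\{w\in\mathbb N:L_j(u,w)<N\}$. There are $O(N^{d-1})$ vectors $u$ with $L_j(u,0)<N$ for some $j$. Summing Step 1 over these $u$,
$$\ell(R/\mathfrak m^N)\ge\sum_jg^{(j)}\,\#\{x\in\mathbb N^d:L_j(x)<N\}-O(N^{d-1}) .$$
The unit cubes $x+[0,1)^d$ at the counted points cover the simplex $\{y\ge0:L_j(y)<N\}$, because rounding down does not increase $L_j$. So each number of points is at least the volume $\frac{N^d}{d!\,\mu\prod\lambda_i}$. With Step 3,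
$$\binom{N+d-1}d=\ell(R/\mathfrak m^N)\ge\sum_jg^{(j)}\frac{N^d}{d!\,\mu^{(j)}\prod_i\lambda_i^{(j)}}-O(N^{d-1})\ge\frac{N^d}{d!}\Big(\frac ds\Big)^d\sum_jg^{(j)}e_j-O(N^{d-1}) .$$
Divide by $N^d/d!$ and let $N\to\infty$: by (1), $1\ge(d/s)^d\operatorname e(J)$. Let $s\to c$. $\square$

It remains to verify $(\star)$ in characteristic $p$ and in mixed characteristic. Equal characteristic $0$ will be reduced to characteristic $p$.

## Frobenius verifies $(\star)$ in characteristic $p$

Let $S$ have characteristic $p>0$. In the heuristic for $(\star)$, read "$h^\rho\in J$" as "$h^{\lfloor\rho q\rfloor}\in J^{[q]}$" for large $q=p^e$, where $J^{[q]}=(F_1^q,\dots,F_d^q)$ is the ideal generated by all $q$-th powers of elements of $J$. Let $h\in\mathfrak m^N$ have a chain $h_0,\dots,h_{d-1}$ of type $(u,w)$ at $j$, let $\rho u_i<1$ and $\rho w<e_j$, and put $m=\lfloor\rho q\rfloor$.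

**Step 1: $h^m\notin J^{[q]}$.** This is where the box enters. Suppose $h^m\in J^{[q]}$. We show by induction that $h_i^m\in(F_{i+1}^q,\dots,F_d^q)R_i$ for $0\le i\le d-1$; for $i=0$ it is the assumption. Let it hold for some $i\le d-2$. In $R_i$ we have $h_i^m=F_{i+1}^{mu_{i+1}}h_{i+1}^m$, and $mu_{i+1}\le\rho qu_{i+1}<q$. So for some $t\in R_i$
$$F_{i+1}^{mu_{i+1}}\big(h_{i+1}^m-F_{i+1}^{q-mu_{i+1}}t\big)\in(F_{i+2}^q,\dots,F_d^q)R_i .$$
As $F_{i+1},\dots,F_d$ is a sop of the Cohen–Macaulay ring $R_i$, the element $F_{i+1}$ is a nzd modulo $(F_{i+2}^q,\dots,F_d^q)$. So the bracket lies in this ideal. Reduce modulo $F_{i+1}$, using $q-mu_{i+1}\ge1$: we get $h_{i+1}^m\in(F_{i+2}^q,\dots,F_d^q)R_{i+1}$.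

For $i=d-1$ we obtain $h_{d-1}^m\in F_d^qB$, so $mw\ge qe_j$. But $mw\le\rho qw<qe_j$, a contradiction.

**Step 2: high powers of $\mathfrak m$ lie in $J^{[q]}$.** This is where $c$ enters. We show
$$\mathfrak m^M\subseteq J^{[q]}\quad\text{for all integers }M\ge qc.\tag{2}$$
Let $x_1,\dots,x_d$ be a regular sop. If $|\beta|\ge qc$, then $\sum_l\lfloor\beta_l/q\rfloor>c-d=n-1$. So $x^\beta$ is a multiple of the $q$-th power of a monomial in $\mathfrak m^n\subseteq J$, and $x^\beta\in J^{[q]}$.

**Step 3: conclusion.** We have $h^m\in\mathfrak m^{mN}$ and $h^m\notin J^{[q]}$, so $\lfloor\rho q\rfloor N<qc$ for all $q=p^e$. Divide by $q$ and let $q\to\infty$: $\rho N\le c$. So $(\star)$ holds, and Proposition 3 proves Theorem 1 in characteristic $p$. $\square$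

*The F-threshold.* As promised, $\operatorname c^J(\mathfrak m)=c$ for every regular local ring of characteristic $p$. "$\le$" is (2), whose proof works there. For "$\ge$" choose a monomial $x^\beta\notin J$ with $|\beta|=n-1$. If $x^{q\beta}(x_1\cdots x_d)^{q-1}$ were in $J^{[q]}$, then $(x_1\cdots x_d)^{q-1}\in(J^{[q]}:x^{q\beta})=(J:x^\beta)^{[q]}\subseteq(x_1^q,\dots,x_d^q)$ by flatness of Frobenius on regular rings. This is false. So $\mathfrak m^{q(n-1)+d(q-1)}\not\subseteq J^{[q]}$; divide by $q$ and let $q\to\infty$.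

## Equal characteristic $0$ by specializing coefficients to a finite field

After completion, Cohen's structure theorem lets us assume $R=k[[x_1,\dots,x_d]]$ with $\operatorname{char}k=0$. Let $n=\ell\ell(J)$.

**Step 1: polynomial data.** We make everything depend on finitely many coefficients. As $\mathfrak m^{n+1}\subseteq\mathfrak mJ$, truncating the generators modulo $\mathfrak m^{n+1}$ does not change $J$ (Nakayama). So $J=(F_1,\dots,F_d)$ with polynomials $F_i\in k[x]$ of degree $\le n$ without constant term. For $|\alpha|=n$ we have $x^\alpha\in J$, so $x^\alpha\equiv\sum_iQ_{\alpha i}F_i$ modulo $(x)^{n+1}$ with $Q_{\alpha i}\in k[x]$. Let $A\subset k$ be the $\mathbb Z$-algebra generated by the finitely many coefficients of all $F_i$ and $Q_{\alpha i}$, let $\mathfrak n\subset A$ be a maximal ideal, and $k_0=A/\mathfrak n$. Since $A$ is a finitely generated $\mathbb Z$-algebra, $k_0$ is a finite field. Let $\tilde F_i$ be the reductions, $\tilde{\mathfrak m}=(x)\subset k_0[[x]]$ and $\tilde J=(\tilde F_1,\dots,\tilde F_d)\subseteq\tilde{\mathfrak m}$.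

**Step 2: the Loewy length does not grow.** The reduced relations give $\tilde{\mathfrak m}^n\subseteq\tilde J+\tilde{\mathfrak m}^{n+1}$, so $\tilde{\mathfrak m}^n\subseteq\tilde J$ by Nakayama. Thus $\tilde J$ is generated by a sop, and $\ell\ell(\tilde J)\le n$.

**Step 3: the length does not drop.** Since $\mathfrak m^{n+1}\subseteq J$, the length of $R/J$ is $\binom{n+d}d=\dim_kk[x]/(x)^{n+1}$ minus the rank of the family $x^\beta F_i$, $|\beta|\le n$, modulo $(x)^{n+1}$. The same holds for $\tilde J$ with the reduced family. These are ranks of a matrix over $A$ and of its reduction modulo $\mathfrak n$; by looking at minors, the rank cannot increase under reduction. Hence, using Theorem 1 in characteristic $p$,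
$$\operatorname e(J)=\ell(R/J)\le\ell(k_0[[x]]/\tilde J)=\operatorname e(\tilde J)\le\Big(\frac{d+\ell\ell(\tilde J)-1}d\Big)^d\le\Big(\frac{d+n-1}d\Big)^d .\qquad\square$$

## Mixed characteristic: roots instead of powers

From now on $S$ is complete regular of mixed characteristic $(0,p)$. We want to prove $(\star)$ for the generic $(R,J)$, and it is natural to repeat the Frobenius argument with $(F_1^q,\dots,F_d^q)$. Step 1 of that argument uses only Cohen–Macaulayness and survives. Step 2 breaks: it uses that $g\in J$ implies $g^q\in(F_1^q,\dots,F_d^q)$, that is, additivity of $q$-th powers. For example, in $\mathbb Z_p[[x]]$ with $p$ odd take $g=p+x\in(p,x)$. In $g^p$ the coefficient of $x^{p-1}$ is $p\cdot p=p^2$, not divisible by $p^p$. So $g^p\notin(p^p,x^p)$.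

The way out is to keep $J$ and to take roots. Instead of $h^m\in J^{[q]}$ we consider "$h^{m/q}\in J$" in a large extension of $R$ in which elements have compatible $p$-power roots. Such an extension is obtained from a perfect ring $\mathbb T$ of characteristic $p$ by a Witt vector construction, together with a multiplicative map $\sharp$ from $\mathbb T$. This map is not additive, and most of the work below repairs this defect.

Suppose $(\star)$ fails. Then there are $j$ and $h\in\mathfrak m^N$ with a chain $h_0,\dots,h_{d-1}$ of type $(u,w)$ at $j$ and, since the conditions on $\rho$ are open, an exponent $\kappa\in\mathbb Z[1/p]$, $\kappa>0$, with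
$$\kappa u_i<1\ (1\le i\le d-1),\qquad\kappa w<e_j,\qquad\kappa N>c.\tag{3}$$
These data are fixed to the end. We also fix a regular sop $x_1,\dots,x_d$ of $R$. By Lemma 2, $p\ne0$ in the one-dimensional domain $B=R/\mathfrak P_{d-1}$, so $p,F_1,\dots,F_{d-1}$ is a sop of $R$. We look for a contradiction in four stages: build a cover $R\to T_0$ with roots; compare divisibility in $\mathbb T_0$ and $T_0$; show "$h^\kappa\in JT_0$"; and descend along the chain as in the Frobenius argument, passing through rings $T_1,\dots,T_{d-1}$ over $R_1,\dots,R_{d-1}$.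

## Untilting perfect rings, and strongly regular elements

Recall that for a perfect $\mathbb F_p$-algebra $\mathbb T$ (Frobenius bijective) the ring of Witt vectors $W(\mathbb T)$ is the unique $p$-complete, $p$-torsion free ring with $W(\mathbb T)/p=\mathbb T$, and that there is a multiplicative map $a\mapsto[a]$, $\mathbb T\to W(\mathbb T)$, lifting the identity. In $\mathbb T$ all powers $a^s$ with $s\in\mathbb Z[1/p]_{\ge0}$ are defined, and taking $p^e$-th roots is a ring automorphism.

**Definition.** Let $\mathbb T$ be a perfect $\mathbb F_p$-algebra with a nzd $\varpi$. Put $\xi=p-[\varpi]$ and $U(\mathbb T)=W(\mathbb T)/(\xi)$. For $a\in\mathbb T$ let $a^\sharp\in U(\mathbb T)$ be the image of $[a]$.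

The map $\sharp$ is multiplicative, $0^\sharp=0$, $\varpi^\sharp=p$, and $U(\mathbb T)/p=\mathbb T/\varpi$ with $a^\sharp\mapsto a$. In particular $\sharp$ is additive modulo $p$. The construction is functorial in $(\mathbb T,\varpi)$, and $U(\prod\mathbb T_\nu)=\prod U(\mathbb T_\nu)$, because $W$ commutes with products.

**(F1)** *$U(\mathbb T)$ is $p$-torsion free and $p$-complete.* Write $W=W(\mathbb T)$, $U=U(\mathbb T)$. If $pw'=\xi w$ in $W$, then modulo $p$ we get $\varpi\bar w=0$, so $w=pw''$ and $w'=\xi w''$. So $U$ is $p$-torsion free. If $\xi w=0$, the same argument with $w'=0$ gives $w=pw''$ with $\xi w''=0$, and iterating, $w\in\bigcap p^kW=0$. So $0\to W\xrightarrow{\xi}W\to U\to0$ is exact, and it stays exact modulo $p^k$ because $U$ is $p$-torsion free. The limit over $k$ is exact (surjective transition maps), and gives $U=\varprojlim U/p^k$.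

**(F2)** *A map of $p$-torsion free groups that is an isomorphism mod $p$ is an isomorphism mod $p^k$ for all $k$.* Use induction and the five lemma for $0\to M/p\xrightarrow{p^{k-1}}M/p^k\to M/p^{k-1}\to0$.

*Example.* Let $K$ be a perfect field of characteristic $p$ and $\mathbb T$ the $\varpi$-completion of $K[\varpi^{1/p^\infty}]$. The ring $W(K)[T^{1/p^\infty}]/(T-p)$ is a union of free $W(K)$-modules, hence $p$-torsion free; it maps to $U(\mathbb T)$ by $T^a\mapsto(\varpi^a)^\sharp$, and modulo $p$ both sides are $K[T^{1/p^\infty}]/(T)$. By (F2) and (F1), $U(\mathbb T)$ is the $p$-completion of $W(K)[p^{1/p^\infty}]$. Here $\sharp$ is not additive. Indeed $(1+\varpi^{1/p})^\sharp\equiv1+p^{1/p}$ mod $p$, so taking $p$-th powers, $(1+\varpi)^\sharp\equiv(1+p^{1/p})^p$ mod $p^2$. This differs from $1+p$ by $\sum_{0<k<p}\binom pkp^{k/p}=p\cdot p^{1/p}\cdot(\text{unit})$, which is not in $p^2U(\mathbb T)$, because $p^{1/p}$ corresponds to $T^{1/p}\ne0$ modulo $p$.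

**(F3)** *Let $\mathbb A$ be perfect with nzd $\varpi$, and $\hat{\mathbb A}$ its $\varpi$-completion. Then $\hat{\mathbb A}$ is perfect and $\varpi$-complete, $\varpi$ is a nzd on it, $\hat{\mathbb A}/\varpi^m=\mathbb A/\varpi^m$, and $U(\mathbb A)/p^k=U(\hat{\mathbb A})/p^k$.* Frobenius induces isomorphisms $\mathbb A/\varpi^m\cong\mathbb A/\varpi^{pm}$; in the limit, $\hat{\mathbb A}$ is perfect. The limit over $k$ of $0\to\mathbb A/\varpi^{k-m}\xrightarrow{\varpi^m}\mathbb A/\varpi^k\to\mathbb A/\varpi^m\to0$ gives $0\to\hat{\mathbb A}\xrightarrow{\varpi^m}\hat{\mathbb A}\to\mathbb A/\varpi^m\to0$, hence the next three claims. The last one is (F2), as modulo $p$ both rings are $\mathbb A/\varpi$.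

**Definition.** Elements $\gamma_1,\dots,\gamma_r$ are *strongly regular* on a module $E$ if for every $\Sigma\subset\{1,\dots,r\}$ and every $l\notin\Sigma$, $\gamma_l$ is a nzd on $E_\Sigma:=E/(\gamma_k)_{k\in\Sigma}E$.

Part of a sop of a Cohen–Macaulay local ring is strongly regular on the ring. By contrast, $x,\,y(1-x),\,z(1-x)$ is a regular sequence in $k[x,y,z]$ but is not strongly regular: modulo $y(1-x)$ the element $z(1-x)$ kills $y\ne0$. Strong regularity passes to products (since $(\gamma_k)_{k\in\Sigma}\prod E_\nu=\prod(\gamma_k)_{k\in\Sigma}E_\nu$ for finite $\Sigma$), to localizations and filtered colimits (these are exact), and to flat base change.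

**(F4)** *Strong regularity is preserved if $\gamma_1$ is replaced by a divisor $\gamma'$ of $\gamma_1$, or by a power $\gamma_1^m$, $m\ge1$.* Let $1\notin\Sigma$ and $l\notin\Sigma\cup\{1\}$. *Divisor:* $\gamma'$ is a nzd on $E_\Sigma$ since $\gamma_1$ is. If $\gamma_lt=\gamma't'$ in $E_\Sigma$, then $\gamma't'=0$ in $E_{\Sigma\cup l}$, where $\gamma'$ is also a nzd. So $t'=\gamma_lt''$ in $E_\Sigma$, $\gamma_l(t-\gamma't'')=0$, and $t=\gamma't''$. So $\gamma_l$ is a nzd on $E_\Sigma/\gamma'E_\Sigma$. *Power:* $\gamma_1^m$ is a nzd on $E_\Sigma$, and $E_\Sigma/\gamma_1^m$ has a finite filtration with quotients isomorphic to $E_\Sigma/\gamma_1$, on which $\gamma_l$ is a nzd. Consequently, if the $\gamma_l$ are elements of a perfect ring, they may be replaced by $\gamma_l^{s_l}$ with any $s_l\in\mathbb Z[1/p]_{>0}$: first pass to the divisor $\gamma_l^{1/p^e}$, then to a power.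

**(F5)** *Let $M$ be a $p$-complete module on which $p$ is a nzd, and let $\gamma_1,\dots,\gamma_r$ be strongly regular on $M/p$. Then $p$ is a nzd on each $M_\Sigma$, $M_\Sigma$ is $p$-complete, and $\gamma_l$ is a nzd on $M_\Sigma$ for $l\notin\Sigma$. The same holds with $\varpi$ in place of $p$, for modules over $\mathbb T$.* Induct on $|\Sigma|$; assume $p$ is a nzd on $M_\Sigma$ and $M_\Sigma$ is $p$-complete, and let $l\notin\Sigma$. If $\gamma_lt=0$ in $M_\Sigma$, then $t=pt'$ because $\gamma_l$ is a nzd on $(M/p)_\Sigma$, and $\gamma_lt'=0$; iterating, $t\in\bigcap p^kM_\Sigma=0$. If $pt=\gamma_lt'$ in $M_\Sigma$, then $t'=pt''$ and $t=\gamma_lt''$; so $p$ is a nzd on $M_{\Sigma\cup l}$. Hence $0\to M_\Sigma/p^k\xrightarrow{\gamma_l}M_\Sigma/p^k\to M_{\Sigma\cup l}/p^k\to0$ is exact, and its limit shows that $M_{\Sigma\cup l}$ is $p$-complete.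

## A flat cover of $R$ in which every element is some $\tau^\sharp$

**(F6)** *There are a perfect, $\varpi$-complete $\mathbb T_0$ with nzd $\varpi$ and a ring map $R\to T_0:=U(\mathbb T_0)$ such that $T_0/p^k$ is faithfully flat over $R/p^k$ for all $k$, and every element of $T_0$ is of the form $\tau^\sharp$ with $\tau\in\mathbb T_0$.*

Here we use published theorems on perfectoid rings. Call an element of $W(\mathbb A)$, $\mathbb A$ perfect, *distinguished* if its Witt coordinate of index $1$ is a unit; for example, $p=(0,1,0,\dots)$ is distinguished. The theorems are the following.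

1. (EGA $0_{\rm III}$ 10.3.1.) For a Noetherian local ring and an extension $K$ of its residue field there is a flat local map to a Noetherian local ring whose maximal ideal is generated by the given one and whose residue field is $K$.
2. (Bhatt–Scholze, *Prisms and prismatic cohomology*, Ann. of Math. 196 (2022), Thm. 3.10.) If $\mathbb A$ is perfect, $D\in W(\mathbb A)$ is distinguished and $W(\mathbb A)$ is $(p,D)$-complete, then $W(\mathbb A)/(D)$ is a perfectoid ring.
3. (Loc. cit., Thm. 7.14, André's flatness lemma.) A perfectoid ring $R_\infty$ has a $p$-completely faithfully flat map to a perfectoid ring $T_0$ that is absolutely integrally closed, i.e. every monic polynomial over $T_0$ has a root in $T_0$.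
4. (Bhatt–Morrow–Scholze, *Integral $p$-adic Hodge theory*, Publ. IHÉS 128 (2018), §3.) For a perfectoid ring $T_0$ let $T_0^\flat=\varprojlim_{x\mapsto x^p}T_0=\varprojlim_\varphi T_0/p$, a perfect ring, and let $\sharp:T_0^\flat\to T_0$ be the projection to component $0$ of the first limit. There is a surjection $\theta:W(T_0^\flat)\to T_0$ with $\theta([a])=a^\sharp$, and $\ker\theta$ is generated by any distinguished element it contains.

**Step 1: a faithfully flat perfectoid $R$-algebra** (cf. Bhatt–Iyengar–Ma, *Regular rings and perfectoid algebras*, Comm. Algebra 47 (2019)). We adjoin $p$-power roots of a regular sop. By item 1 followed by completion, there is a faithfully flat $R\to R'$ with $R'$ complete local, maximal ideal $\mathfrak mR'$, and perfect residue field $K$. Then $R'$ is regular of dimension $d$. As $K$ is perfect, there is a map $W(K)\to R'$ inducing the identity on $K$, and $X_l\mapsto x_l$ extends it to a surjection $\Lambda=W(K)[[X_1,\dots,X_d]]\to R'$. As $p\in\mathfrak mR'$, we can write $p=\sum_lx_lr_l$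 in $R'$ and lift: the kernel contains some $p-g$ with $g\in(X)\Lambda$. Since $(p-g,X_1,\dots,X_d)=(p,X_1,\dots,X_d)$, $p-g$ is part of a regular sop of $\Lambda$. So $\Lambda/(p-g)$ is a regular local ring, hence a domain, of dimension $d$, and its surjection onto the $d$-dimensional ring $R'$ is an isomorphism.

Let $\Lambda_\infty$ be the $(p,X)$-adic completion of $W(K)[X_1^{1/p^\infty},\dots,X_d^{1/p^\infty}]$. It is the completion of the free $\Lambda$-module with basis $X^a$, $a\in(\mathbb Z[1/p]\cap[0,1))^d$. A completion of a free module over a Noetherian ring is flat, and $\Lambda_\infty/(p,X)\ne0$, so $\Lambda_\infty$ is faithfully flat over $\Lambda$. Hence it is $p$-torsion free; being $(p,X)$-complete, it is also complete for each finitely generated ideal inside $(p,X)\Lambda_\infty$, in particular $p$-complete. Its elements are families $(c_a)$ in $\Lambda$ tending to $0$. If all $c_a$ are divisible by $p$, then $(c_a/p)$ also tends to $0$, since $\mathfrak m_\Lambda^k\cap p\Lambda=p\,\mathfrak m_\Lambda^{k-1}$. So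 $\mathbb A:=\Lambda_\infty/p$ is the $(X)$-adic completion of $K[X^{1/p^\infty}]$. This is perfect, because Frobenius is an automorphism of $K[X^{1/p^\infty}]$ carrying the $(X)$-adic topology to itself. Therefore $\Lambda_\infty=W(\mathbb A)$, with $X_l=[X_l]$ as $X_l$ has a compatible system of $p$-power roots.

We check that $p-g$ is distinguished. Consider $\mathbb A\to K$, $X_l^{1/p^e}\mapsto0$. An element of the kernel is modulo $(X)$ a finite sum of monomials with nonzero exponent, so some power of it lies in $(X)$; the kernel consists of topologically nilpotent elements. The induced $W(\mathbb A)\to W(K)$ sends $X_l$ to $0$, hence $p-g$ to $p=(0,1,0,\dots)$. So the Witt coordinate of index $1$ of $p-g$ is $1$ plus a topologically nilpotent element of the complete ring $\mathbb A$, a unit. As $W(\mathbb A)$ is $(p,p-g)$-complete,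
$$R_\infty:=W(\mathbb A)/(p-g)=\Lambda_\infty\otimes_\Lambda R'$$
is perfectoid by item 2. It is faithfully flat over $R'$, hence over $R$; in particular it is $p$-torsion free.

**Step 2: roots of all elements.** Take $R_\infty\to T_0$ as in item 3. "$p$-completely faithfully flat" says that $T_0\otimes^L_{\mathbb Z}\mathbb Z/p=T_0\otimes^L_{R_\infty}R_\infty/p$ is concentrated in degree $0$ and faithfully flat over $R_\infty/p$. (The equality holds as $R_\infty$ is $p$-torsion free.) So $T_0$ is $p$-torsion free, and $T_0\otimes^L_{R_\infty}R_\infty/p^k=T_0/p^k$. For an $R_\infty/p$-module $M$,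
$$T_0/p^k\otimes^L_{R_\infty/p^k}M=T_0\otimes^L_{R_\infty}M=T_0/p\otimes^L_{R_\infty/p}M$$
is concentrated in degree $0$. An arbitrary $R_\infty/p^k$-module $M$ is filtered by the $p^iM$ with quotients killed by $p$, so $\operatorname{Tor}^{R_\infty/p^k}_{>0}(T_0/p^k,M)=0$. Thus $T_0/p^k$ is flat over $R_\infty/p^k$. It is faithfully flat, since $M\ne0$ implies $M/pM\ne0$ and so $T_0/p\otimes M/pM\ne0$. Hence $T_0/p^k$ is faithfully flat over $R/p^k$.

Put $\mathbb T_0=T_0^\flat$. Every element of $T_0$ has a compatible system of $p$-power roots, so $\sharp:\mathbb T_0\to T_0$ is surjective. Choose $\varpi\in\mathbb T_0$ with $\varpi^\sharp=p$.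

**Step 3: $T_0=U(\mathbb T_0)$.** We show that $\xi=p-[\varpi]$ is distinguished. If $b\in1+\varpi\mathbb T_0$, its components $b_m\in T_0/p$ satisfy $b_m^{p^m}=b_0=1$, so all $b_m$ are units and $b$ is a unit. The image of $\xi$ in $W(\mathbb T_0/\varpi)$ is $p=(0,1,0,\dots)$, so the coordinate of index $1$ of $\xi$ lies in $1+\varpi\mathbb T_0$ and is a unit. As $\theta(\xi)=p-\varpi^\sharp=0$, item 4 gives $\ker\theta=(\xi)$, and $T_0=W(\mathbb T_0)/(\xi)$.

**Step 4: $\varpi$ is a nzd and $\mathbb T_0$ is $\varpi$-complete.** If $\varpi a=0$, then $pa^\sharp=0$, so $a^\sharp=0$ and $[a]\in\xi W(\mathbb T_0)$. Modulo $p$ this says $a\in\varpi\mathbb T_0$, so $a^2=0$ and $a=0$, since $\mathbb T_0$ is perfect. For completeness, $T_0=W(\mathbb T_0)/(\xi)$ shows that component $0$, $\mathbb T_0\to T_0/p$, is surjective with kernel $\varpi\mathbb T_0$. Component $m$ is component $0$ composed with $\varphi^{-m}$, hence surjective with kernel $\varpi^{p^m}\mathbb T_0$. So $\mathbb T_0=\varprojlim_\varphi T_0/p=\varprojlim_m\mathbb T_0/\varpi^{p^m}$.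 This proves (F6). $\square$

## From membership in $U(\mathbb T)$ to integral dependence in $\mathbb T$

As $\sharp$ is not additive, $H^\sharp\in(b_1^\sharp,\dots,b_r^\sharp)$ does not tell us directly that $H\in(b_1,\dots,b_r)$. It does tell us that $H$ is integral over $(b_1,\dots,b_r)$ up to high powers of $\varpi$, and since we can take $p^e$-th roots, integral dependence is almost membership.

Recall that $H\in A$ is integral over an ideal $\mathfrak b$ if $H^m+a_1H^{m-1}+\dots+a_m=0$ with $m\geq 1$ and $a_i\in\mathfrak b^i$. For instance $xy$ is integral over $(x^2,y^2)$, since $(xy)^2=x^2y^2\in(x^2,y^2)^2$.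

**Lemma 4.** Let $A$ be a ring, $H\in A$, $\mathfrak b=(b_1,\dots,b_r)\subseteq A$. If $H$ is not integral over $\mathfrak b$, there is a homomorphism $A\to V$ to a valuation ring with $H\ne0$ in $V$ and $b_i\in H\mathfrak m_V$ for all $i$.

*Proof.* $H$ is not nilpotent, so $A_H\ne0$. Let $D\subseteq A_H$ be the subring generated by the image of $A$ and $b_1/H,\dots,b_r/H$. Suppose the $b_i/H$ generate the unit ideal of $D$. Then $1=P(b_1/H,\dots,b_r/H)$ with a polynomial $P$ over $A$ without constant term. Multiply by $H^m$, $m\ge\deg P$, and by a further power of $H$ to get an equation in $A$; sorting by degree, this is an integral equation of $H$ over $\mathfrak b$, a contradiction. So some prime $\mathfrak n$ of $D$ contains all $b_i/H$. Let $\mathfrak p\subseteq\mathfrak n$ be a minimal prime of $D$. As $H$ is a nzd in $D$ and minimal primes consist of zerodivisors, $H\notin\mathfrak p$. Take a valuation ring $V$ dominating $(D/\mathfrak p)_{\mathfrak n}$. $\square$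

**Lemma 5.** Let $\mathbb T$ be perfect with nzd $\varpi$, and let $H,b_1,\dots,b_r\in\mathbb T$ with $H^\sharp\in(b_1^\sharp,\dots,b_r^\sharp)U(\mathbb T)$. Then for each $m\ge1$, $H$ is integral over $\mathfrak b=(b_1,\dots,b_r,\varpi^m)$. Hence there is $t\in\mathbb N$ with $H^{t+k}\in\mathfrak b^k$ for all $k\ge0$.

*Proof.* Suppose $H$ is not integral over $\mathfrak b$, and take $\mathbb T\to V$ as in Lemma 4. The perfection of $V$ is again a valuation ring, and we may replace $V$ by it. In $V$ we have $H\ne0$, $b_i=Hc_i$, $\varpi^m=Hc_0$ with $c_0,c_i\in\mathfrak m_V$.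

*Case $\varpi=0$ in $V$.* The map $U(\mathbb T)\to U(\mathbb T)/p=\mathbb T/\varpi\to V$ sends $a^\sharp$ to $a$. So $H\in(b_i)V\subseteq H\mathfrak m_V$, hence $H=0$, a contradiction.

*Case $\varpi\ne0$ in $V$.* Then $\varpi$ is a nzd in the domain $V$, and we can work in $U(V)$. Write $H^\sharp=\sum t_ib_i^\sharp$; then $H^\sharp(1-\sum t_ic_i^\sharp)=0$. The second factor is a unit: it lifts to an element of the $p$-complete ring $W(V)$ whose image in $V$ lies in $1+\mathfrak m_V$. So $H^\sharp=0$, i.e. $[H]\in\xi W(V)$, and modulo $p$ we get $H=\varpi H_1$ with $H_1\in V$. Now $pH_1^\sharp=H^\sharp=0$, so $H_1^\sharp=0$ by (F1). Iterating, $H\in\varpi^mV\subseteq H\mathfrak m_V$, a contradiction.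

For the last assertion, an integral equation of degree $t+1$ gives $(\mathfrak b+(H))^{t+1}=\mathfrak b(\mathfrak b+(H))^t$, hence $(\mathfrak b+(H))^{t+k}=\mathfrak b^k(\mathfrak b+(H))^t\subseteq\mathfrak b^k$. $\square$

The next lemma lets us divide by powers of one element.

**Lemma 6.** Let $\mathbb T$ be perfect and $\varpi$-complete, $\varpi$ a nzd, $f\in\mathbb T$ a nzd on $\mathbb T/\varpi$, $H\in\mathbb T$, $u\in\mathbb N$, and $H^\sharp\in(f^\sharp)^uU(\mathbb T)$. Then $H\in f^s\mathbb T$ for all $s\in\mathbb Z[1/p]$ with $0\le s<u$.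

*Proof.* We may assume $u\ge1$. Let $\theta\in\mathbb Z[1/p]\cap(0,1)$ and $m\ge1$. Lemma 5 with $b_1=f^u$ gives $t$ with $H^{t+p^e}\in(f^u,\varpi^m)^{p^e}$ for all $e$. Take $p^e$-th roots:
$$H^{1+t/p^e}\in\sum_{0\le k\le p^e}f^{u(1-k/p^e)}\varpi^{mk/p^e}\,\mathbb T .$$
Choose $e$ with $t/p^e\le\theta$ and multiply by $H^{\theta-t/p^e}$. The terms with $k/p^e\le\theta$ lie in $f^{u(1-\theta)}\mathbb T$, the others in $\varpi^{m\theta}\mathbb T$. So $H^{1+\theta}\in f^{u(1-\theta)}\mathbb T+\varpi^{m\theta}\mathbb T$ for all $m$. By (F4) and (F5), $\mathbb T/f^{u(1-\theta)}\mathbb T$ is $\varpi$-separated, hence $H^{1+\theta}\in f^{u(1-\theta)}\mathbb T$. Taking $p$-power roots and then integer powers, $H^{\tau(1+\theta)}\in f^{\tau u(1-\theta)}\mathbb T$ for all $\tau\in\mathbb Z[1/p]_{\ge0}$. If $\tau(1+\theta)\le1$, then $H\in f^{\tau u(1-\theta)}\mathbb T$. With $\theta$ close to $0$ and $\tau$ close to $1$, the exponent exceeds any given $s<u$. $\square$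

The following lemma replaces the inclusion (2).

**Lemma 7.** Let $H\in\mathbb T_0$ with $H^\sharp=h$, where $h\in\mathfrak m^N$ and $\kappa N>c$ as in (3). Then $(H^\kappa)^\sharp\in JT_0$.

*Proof.*

**Step 1: monomials of degree at least $c$.** Choose $y_l\in\mathbb T_0$ with $y_l^\sharp=x_l$, and $M\ge1$ with $p^M\in J$. If $\beta\in\mathbb Z[1/p]^d_{\ge0}$ and $|\beta|\ge c$, then $\sum\lfloor\beta_l\rfloor>c-d=n-1$, so
$$(y^\beta)^\sharp\in x^{\lfloor\beta\rfloor}T_0\subseteq\mathfrak m^nT_0\subseteq JT_0 .$$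

**Step 2: decomposing $H^\kappa$ in $\mathbb T_0$.** We write $H^\kappa$ as a combination of monomials of degree a bit more than $c$ and a high power of $\varpi$. As $\kappa N>c$, choose $\theta\in\mathbb Z[1/p]\cap(0,1)$ and $\kappa'=a/p^b$ ($a,b\in\mathbb N$) with
$$\kappa'(1+\theta)\le\kappa,\qquad\sigma_0:=\kappa'N(1-\theta)>c .$$
The element $h$ lies in the ideal generated by the $x^\alpha=(y^\alpha)^\sharp$, $|\alpha|=N$. Lemma 5 gives $t$ with $H^{t+p^e}\in(y^\alpha,\varpi^m:|\alpha|=N)^{p^e}$ for all $e$. Take $p^e$-th roots with $t/p^e\le\theta$ and multiply by $H^{\theta-t/p^e}$, as in Lemma 6. In the generators on the right, $\varpi^m$ occurs with an exponent $k/p^e$. If $k/p^e\le\theta$, the generator is a multiple of $y^\beta$ with $|\beta|\ge N(1-\theta)$; otherwise it is a multiple of $\varpi^{m\theta}$. So for every $m$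
$$H^{1+\theta}\in\big(y^\beta:\beta\in\mathbb Z[1/p]^d_{\ge0},\ |\beta|\ge N(1-\theta)\big)\mathbb T_0+\varpi^{m\theta}\mathbb T_0 .$$
Take $p^b$-th roots and then the $a$-th power. In the expansion each term is a multiple of some $y^\beta$ with $|\beta|\ge aN(1-\theta)/p^b=\sigma_0$, or of $\varpi^{m\theta/p^b}$. Multiply by $H^{\kappa-\kappa'(1+\theta)}$. As $m$ is arbitrary, for every $M_1\ge1$ we get a finite expression
$$H^\kappa=\sum_\nu a_\nu b_\nu,\qquad b_\nu=y^{\beta_\nu}\text{ with }|\beta_\nu|\ge\sigma_0,\ \text{ or }\ b_\nu=\varpi^{M_1} .$$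
Fix $\rho_0\in(0,1)$ with $\sigma_0(1-\rho_0)\ge c$, then $M_1$ with $M_1\rho_0\ge M$.

**Step 3: passing to $T_0$.** Additivity of $\sharp$ modulo $p$ is too weak for the sum itself, but we can apply it to $p^E$-th roots and raise to the $p^E$-th power. Let $E\ge M$. In $\mathbb T_0$ we have $H^{\kappa/p^E}=\sum_\nu(a_\nu b_\nu)^{1/p^E}$, so $(H^{\kappa/p^E})^\sharp\equiv\sum_\nu((a_\nu b_\nu)^{1/p^E})^\sharp$ mod $p$, and therefore
$$(H^\kappa)^\sharp\equiv\Big(\sum_\nu\big((a_\nu b_\nu)^{1/p^E}\big)^\sharp\Big)^{p^E}\pmod{p^{E+1}},\qquad p^{E+1}\in J .$$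
The expansion of the right-hand side consists of multiples of products $\prod_\nu(b_\nu^{j_\nu/p^E})^\sharp$ with $\sum j_\nu=p^E$. Let $\rho'$ be the sum of the $j_\nu/p^E$ over those $\nu$ with $b_\nu=\varpi^{M_1}$. If $\rho'\le\rho_0$, the product is a multiple of some $(y^\beta)^\sharp$ with $|\beta|\ge\sigma_0(1-\rho_0)\ge c$, so it lies in $JT_0$ by Step 1. If $\rho'>\rho_0$, it is a multiple of $(\varpi^{M_1\rho'})^\sharp\in p^MT_0\subseteq JT_0$. $\square$

## Descending the flag with $p$-power roots

Choose $f_l\in\mathbb T_0$ with $f_l^\sharp=F_l$ $(1\le l\le d-1)$ and $H_0\in\mathbb T_0$ with $H_0^\sharp=h$. For $s\in\mathbb Z[1/p]_{\ge0}$ write $F_l^s:=(f_l^s)^\sharp$, also for the images of $f_l$ in the rings below. For $F_d$ no roots are needed. For $0\le i\le d-1$ we construct a perfect, $\varpi$-complete $\mathbb T_i$ with nzd $\varpi$, a ring map $R_i\to T_i:=U(\mathbb T_i)$, and elements $f_{i+1},\dots,f_{d-1},H_i\in\mathbb T_i$ with $f_l^\sharp=F_l$ in $T_i$, such that: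

* $(\mathrm R_i)$ $f_{i+1},\dots,f_{d-1}$ is strongly regular on $\mathbb T_i/\varpi$;
* $(\mathrm H_i)$ $H_i^\sharp=h_i$ in $T_i$;
* $(\mathrm M_i)$ $(H_i^\kappa)^\sharp\in(F_{i+1},\dots,F_d)T_i$;
* $(\mathrm Q_i)$ if $r\in R$, $s\in\mathbb Z[1/p]\cap(0,1]$, $q\in\mathbb Z_{\ge1}$ and $r\in(F_{i+1}^s,\dots,F_{d-1}^s,F_d^q)T_i$, then $v_j(r)\ge qe_j$.

Condition $(\mathrm M_i)$ is the analogue of $h_i^m\in(F_{i+1}^q,\dots,F_d^q)R_i$ in the Frobenius argument. Condition $(\mathrm Q_i)$ guarantees that $T_i$ still sees the valuation $v_j$; without it, $T_i$ could be $0$ and the argument empty.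

**The start $i=0$.** Here we check the four conditions for the cover $T_0$ of (F6). $(\mathrm R_0)$: $p,F_1,\dots,F_{d-1}$ is a sop of the regular ring $R$, so $F_1,\dots,F_{d-1}$ is strongly regular on $R/p$, and $\mathbb T_0/\varpi=T_0/p$ is flat over $R/p$. $(\mathrm H_0)$ holds by choice, and $(\mathrm M_0)$ is Lemma 7.

$(\mathrm Q_0)$: put $D_0=\lceil(d-1)/s\rceil$ and let $D>D_0$. In a product of $D$ of the generators $F_1^s,\dots,F_{d-1}^s,F_d^q$, either some $F_l^s$ occurs at least $1/s$ times, and then the product is divisible by $F_l$; or the $F_l^s$ together occur at most $D_0$ times, and then $F_d^q$ occurs at least $D-D_0$ times. So $r^D\in\mathfrak cT_0$ with $\mathfrak c=(F_1,\dots,F_{d-1},F_d^{q(D-D_0)})R$. This $\mathfrak m$-primary ideal contains some $p^k$, and $T_0/p^k$ is faithfully flat over $R/p^k$; hence $r^D\in\mathfrak c$. In $B$ this says $Dv_j(r)\ge q(D-D_0)e_j$. Divide by $D$ and let $D\to\infty$.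

The next lemma replaces the Cohen–Macaulay property used in the Frobenius argument.

**Lemma 8.** Let $i\le d-2$, let $\mathbb T$ be perfect with nzd $\varpi$, $T=U(\mathbb T)$, $R_i\to T$ a ring map, and $f_l\in\mathbb T$ with $f_l^\sharp=F_l$ $(i<l<d)$, strongly regular on $\mathbb T/\varpi$. Then for $s,\varepsilon\in\mathbb Z[1/p]$ with $0<s\le1$, $0\le\varepsilon\le1$, and $q\ge1$, the element $F_{i+1}^\varepsilon$ is a nzd on $T/(F_{i+2}^s,\dots,F_{d-1}^s,F_d^q)T$.

*Proof.* Let $M=T/(F_{i+2}^s,\dots,F_{d-1}^s)T$. By (F4), $f_{i+1},f_{i+2}^s,\dots,f_{d-1}^s$ is strongly regular on $\mathbb T/\varpi=T/p$. By (F1) and (F5), $F_{i+1}$ is a nzd on $M$ and $p$ is a nzd on $M/F_{i+1}M$. The ideal $(F_{i+1},\dots,F_{d-1},F_d^q)R_i$ is primary to the maximal ideal, so it contains some $p^k$. As $s\le1$, $F_l\in F_l^sT$, so $F_{i+1},\dots,F_{d-1}$ act as $0$ on $M/F_{i+1}M$. Thus on $M/F_{i+1}M$ the element $F_d^q$ divides the nzd $p^k$, and is a nzd. If now $F_{i+1}t=F_d^qt'$ in $M$, then $t'=F_{i+1}t''$, and $F_{i+1}(t-F_d^qt'')=0$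 gives $t=F_d^qt''$. So $F_{i+1}$ is a nzd on $M/F_d^qM$, and so is its divisor $F_{i+1}^\varepsilon$. $\square$

Now let $i\le d-2$, suppose stage $i$ is done, and write $f=f_{i+1}$, $F=F_{i+1}$, $u=u_{i+1}$ (only the component is meant until the end of the induction step). In $T_i$ the chain gives $H_i^\sharp=h_i=F^uh_{i+1}$. We would like to divide $H_i$ by $f^u$ and then set $F=0$. Lemma 6 gives $H_i\in f^s\mathbb T_i$ only for $s<u$. It would be useless to invert $f$, since we want to reduce modulo $F$ afterwards. Instead we pass to a product of copies of $\mathbb T_i$ and invert an element that is a smaller and smaller power of $f$ in the successive factors.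

**Step A: making room for the division.** Let
$$\Pi=\prod_{\nu\ge0}\mathbb T_i,\qquad\sigma=(f^{1/p^\nu})_\nu\in\Pi,\qquad\mathbb T_i'=\varpi\text{-completion of }\Pi[1/\sigma],\qquad T_i'=U(\mathbb T_i'),$$
with $\mathbb T_i\to\Pi$ the diagonal map. The ring $\Pi[1/\sigma]$ is perfect with nzd $\varpi$. By (F3), $\mathbb T_i'$ is perfect and $\varpi$-complete with nzd $\varpi$, and $\mathbb T_i'/\varpi=(\prod_\nu\mathbb T_i/\varpi)[1/\sigma]$. Since strong regularity passes to products and localizations, $f_{i+1},\dots,f_{d-1}$ is strongly regular on $\mathbb T_i'/\varpi$. In the maps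
$$\Big(\prod_\nu T_i\Big)[1/\sigma^\sharp]=U(\Pi)[1/\sigma^\sharp]\to U(\Pi[1/\sigma])\to T_i'$$
all rings are $p$-torsion free, and modulo $p$ all are $(\Pi/\varpi)[1/\sigma]$. So by (F2)
$$T_i'/p^k=\Big(\prod_\nu T_i\Big)[1/\sigma^\sharp]\Big/p^k,\qquad\sigma^\sharp=(F^{1/p^\nu})_\nu.\tag{4}$$

**Step B: dividing $H_i$ by $f^u$.** We construct $H'\in\mathbb T_i'$ with $f^uH'=H_i$ and $H'^\sharp=h_{i+1}$. If $u=0$ let $H'=H_i$. If $u\ge1$, Lemma 6 gives $a=(a_\nu)\in\Pi$ with $f^{u-1/p^\nu}a_\nu=H_i$. Then $f^ua=\sigma H_i$, and $H':=a/\sigma$ satisfies $f^uH'=H_i$. By (F1) and (F5), $F$ is a nzd on $T_i'$. Since $F^uH'^\sharp=H_i^\sharp=h_i=F^uh_{i+1}$, we get $H'^\sharp=h_{i+1}$ in $T_i'$.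

**Step C: carrying $(\mathrm M_i)$ through the division.** By $(\mathrm M_i)$,
$$F^{\kappa u}(H'^\kappa)^\sharp=(H_i^\kappa)^\sharp\in(F,F_{i+2},\dots,F_d)T_i',\qquad\kappa u<1 .$$
So for some $t$, $F^{\kappa u}\big((H'^\kappa)^\sharp-F^{1-\kappa u}t\big)\in(F_{i+2},\dots,F_d)T_i'$. By Lemma 8 in $T_i'$ (with $s=q=1$, $\varepsilon=\kappa u$),
$$(H'^\kappa)^\sharp\in(F^{1-\kappa u},F_{i+2},\dots,F_d)T_i' .$$

**Step D: killing all roots of $F$.** We have to kill not only $F$ but also $F^{1-\kappa u}$, and to stay among perfect rings. Let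
$$I=\bigcup_ef^{1/p^e}\mathbb T_i',$$
an increasing union of ideals. If $a^p=f^{1/p^e}t$, then $a=f^{1/p^{e+1}}t^{1/p}$; so $\mathbb T_i'/I$ is reduced, and it is perfect. It is the colimit of the rings $\mathbb T_i'/f^{1/p^e}$, on which $\varpi$ is a nzd by (F4) and (F5); so $\varpi$ is a nzd on $\mathbb T_i'/I$. By (F4), $f_{i+2},\dots,f_{d-1}$ is strongly regular on each $\mathbb T_i'/(\varpi,f^{1/p^e})$, hence on their colimit $(\mathbb T_i'/I)/\varpi$. Let $\mathbb T_{i+1}$ be the $\varpi$-completion of $\mathbb T_i'/I$, $T_{i+1}=U(\mathbb T_{i+1})$, and $H_{i+1}$ the image of $H'$. By (F3), $\mathbb T_{i+1}$ is perfect and $\varpi$-complete with nzd $\varpi$, and $\mathbb T_{i+1}/\varpi=(\mathbb T_i'/I)/\varpi$; so $(\mathrm R_{i+1})$ holds. Under $T_i'\to T_{i+1}$ all $F^s$ with $s>0$ go to $0^\sharp=0$. Hence $R_i\to T_i\to T_i'\to T_{i+1}$ factors through $R_{i+1}=R_i/F_{i+1}R_i$. Step B gives $(\mathrm H_{i+1})$, and Step C gives $(\mathrm M_{i+1})$, because $1-\kappa u>0$. Moreover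
$$T_{i+1}/p^k=T_i'/(p^k,F^{1/p^e}:e\ge0).\tag{5}$$
Indeed $T_i'/(F^{1/p^e})_e=\varinjlim_eT_i'/F^{1/p^e}$ is $p$-torsion free by (F4) and (F5), and its reduction modulo $p$ is $(\mathbb T_i'/I)/\varpi=T_{i+1}/p$; apply (F2) to its map to $T_{i+1}$.

**Step E: the valuation survives, $(\mathrm Q_{i+1})$.** We trace a membership back from $T_{i+1}$ through $T_i'$ to $T_i$. Let $r\in(F_{i+2}^s,\dots,F_{d-1}^s,F_d^q)T_{i+1}$, and choose $k$ with $p^k\in(F_{i+1},\dots,F_{d-1},F_d^q)R_i$.

*From $T_{i+1}$ to $T_i'$.* By (5), $r\in(p^k,F_{i+1}^{1/p^e},F_{i+2}^s,\dots,F_{d-1}^s,F_d^q)T_i'$ for some $e$. Let $s'=\min(s,1/p^e)\in(0,1]$ and consider the generators $\mathfrak B=(F_{i+1}^{s'},\dots,F_{d-1}^{s'},F_d^q)$. As $s'\le1$, $p^k$ lies in the ideal generated by $\mathfrak B$ in $T_i$, in $\prod_\nu T_i$ and in $T_i'$. So $r\in\mathfrak BT_i'$.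

*From $T_i'$ to $T_i$.* By (4), and since $p^k\in\mathfrak B\prod_\nu T_i$, we get $r\in\mathfrak B(\prod_\nu T_i)[1/\sigma^\sharp]$. Hence for some $a\in\mathbb N$, $(\sigma^\sharp)^ar\in\mathfrak B\prod_\nu T_i=\prod_\nu\mathfrak BT_i$ (finitely many generators), that is,
$$F_{i+1}^{a/p^\nu}r\in\mathfrak BT_i\quad\text{for all }\nu .$$
Here the product pays off: the exponent $a/p^\nu$ can be made as small as we like. Choose $\nu$ with $\varepsilon:=a/p^\nu<s'$. For some $t\in T_i$, $F_{i+1}^\varepsilon(r-F_{i+1}^{s'-\varepsilon}t)\in(F_{i+2}^{s'},\dots,F_{d-1}^{s'},F_d^q)T_i$. By Lemma 8 in $T_i$,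
$$r\in(F_{i+1}^{s'-\varepsilon},F_{i+2}^{s'},\dots,F_{d-1}^{s'},F_d^q)T_i\subseteq(F_{i+1}^{s'-\varepsilon},\dots,F_{d-1}^{s'-\varepsilon},F_d^q)T_i .$$
By $(\mathrm Q_i)$ with exponent $s'-\varepsilon\in(0,1]$, $v_j(r)\ge qe_j$. This completes the induction step.

**Step F: the contradiction on the curve.** We now use stage $d-1$. By $(\mathrm M_{d-1})$, $(H_{d-1}^\kappa)^\sharp\in F_dT_{d-1}$. Write $\kappa=a_0/q$ with $q=p^e$ and $a_0\in\mathbb N$, and take $q$-th powers. With $(\mathrm H_{d-1})$,
$$h_{d-1}^{a_0}=(H_{d-1}^{a_0})^\sharp\in F_d^qT_{d-1} .$$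
By $(\mathrm Q_{d-1})$, $a_0w=v_j(h_{d-1}^{a_0})\ge qe_j$, that is, $\kappa w\ge e_j$. This contradicts (3).

So $(\star)$ holds in mixed characteristic, and Proposition 3 gives $\operatorname e(J)\le(c/d)^d$ with $c=\ell\ell(J)+d-1$. A regular local ring is a domain; if its residue field has characteristic $0$, it has equal characteristic $0$, and otherwise it has characteristic $p$ or mixed characteristic $(0,p)$. All three cases are covered, and Theorem 1 is proved. $\blacksquare$
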